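\title{The square of the transverse volume class\\ and flat volume-preserving $\mathrm{W}_{g,1}$-bundles}

\begin{abstract}
Let $\mathrm{W}_{g,1}=(\#^g S^n\times S^n)\setminus\mathrm{int}(D^{2n})$ carry a volume form $\omega$. We show that for $n\ge 3$ and $n\le (g-3)/4$ the natural map from $H_{2n}(\mathrm{BDiff}^{\delta}_{\omega}(\mathrm{W}_{g,1},\partial);\mathbb{Q})$ to the kernel of the multiplication $S^2_{\mathbb{Q}}\mathbb{R}\to\mathbb{R}$ is surjective. This follows from a computation, for every $q\ge 2$, of the image of the transverse volume class $H_{2q}(\mathrm{B}\Gamma^{\mathrm{vol}}_q;\mathbb{Q})\to H_{2q}(K(\mathbb{R},q);\mathbb{Q})$. The homology classes come from one explicit group acting on $\mathbb{R}^q$, and they are closed up by an infinite repetition argument along a sequence of intervals that accumulate at a point of the circle.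
\end{abstract}

\section{Introduction}\label{sec:intro}

A foliation of codimension $q$ with a transverse volume form determines a closed $q$-form $\omega$ that is locally pulled back from $\mathbb{R}^q$. Hence $\omega\wedge\omega=0$, and the real class $[\omega]$ has square zero. A real class, however, has rational components. On a closed oriented manifold $M$ of dimension $2q$ write $[\omega]=\sum_i e_i x_i$, with $x_i\in H^q(M;\mathbb{Q})$ and with real numbers $e_i$ that are linearly independent over $\mathbb{Q}$. The rational numbers $\langle x_ix_j,[M]\rangle$ need not vanish. The equation $\omega\wedge\omega=0$ imposes on them the single relation $\sum_{i,j}e_ie_j\langle x_ix_j,[M]\rangle=0$ in $\mathbb{R}$, which is empty when $q$ is odd because then $x_ix_j=-x_jx_i$. The first guess is that there is no further universal relation. We prove this (Theorem~\ref{thm:B}) and apply it to flat bundles with volume-preserving holonomy (Theorem~\ref{thm:A}).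

\subsection*{The setting}
For $q\ge 2$ let $\Gamma^{\mathrm{vol}}_q$ be the Haefliger groupoid of germs of volume-preserving diffeomorphisms of $\mathbb{R}^q$ (recalled in Section~\ref{sec:haefliger}). Its classifying space comes with two maps,
\[
\theta:\mathrm{B}\Gamma^{\mathrm{vol}}_q\to\mathrm{BSL}_q(\mathbb{R}),\qquad v:\mathrm{B}\Gamma^{\mathrm{vol}}_q\to K(\mathbb{R},q),
\]
which classify the normal bundle and the class of the transverse volume form. Let $\overline{\mathrm{B}\Gamma}{}^{\mathrm{vol}}_q$ be the homotopy fiber of $\theta$.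

Fix $n\ge 3$. Let $\mathrm{W}_{g,1}=(\#^g S^n\times S^n)\setminus\mathrm{int}(D^{2n})$ carry a volume form $\omega$, let $\mathrm{Diff}_{\omega}(\mathrm{W}_{g,1},\partial)$ be the group of $\omega$-preserving diffeomorphisms that are the identity near the boundary, and let $\mathrm{BDiff}^{\delta}_{\omega}(\mathrm{W}_{g,1},\partial)$ be the classifying space of this group made discrete. A map from a $k$-manifold to this space is a flat bundle with fiber $\mathrm{W}_{g,1}$; its total space has dimension $k+2n$ and carries a foliation of codimension $2n$, transverse to the fibers, with a transverse volume form. Let $\nu\langle n\rangle:\mathrm{BSL}_{2n}(\mathbb{R})\langle n\rangle\to\mathrm{BSL}_{2n}(\mathbb{R})$ be the $n$-connected cover and let $\mathrm{B}\Gamma^{\mathrm{vol}}_{2n}\langle n\rangle$ be its pullback along $\theta$, with structure maps $\nu$ to $\mathrm{B}\Gamma^{\mathrm{vol}}_{2n}$ and $\theta\langle n\rangle$ to $\mathrm{BSL}_{2n}(\mathbb{R})\langle n\rangle$. Let $\mathrm{MT}\theta\langle n\rangle$ be the Thom spectrum of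 $(\theta\circ\nu)^*(-\gamma)$, where $\gamma$ is the tautological bundle over $\mathrm{BSL}_{2n}(\mathbb{R})$. We take the following facts as known.
\begin{itemize}
\item[(F1)] $H_k(\mathrm{BDiff}^{\delta}_{\omega}(\mathrm{W}_{g,1},\partial);\mathbb{Z})$ is independent of $g$ for $k\le (g-3)/2$.
\item[(F2)] There is a map $\mathrm{BDiff}^{\delta}_{\omega}(\mathrm{W}_{g,1},\partial)\to\Omega^\infty\mathrm{MT}\theta\langle n\rangle$ that induces a homology isomorphism in this range onto the connected component that it hits.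
\item[(F3)] Consequently, for $0<k\le (g-3)/2$ there is a surjection
\[
H_k(\mathrm{BDiff}^{\delta}_{\omega}(\mathrm{W}_{g,1},\partial);\mathbb{Q})\twoheadrightarrow H_{k+2n}(\mathrm{B}\Gamma^{\mathrm{vol}}_{2n}\langle n\rangle;\mathbb{Q}).
\]
\item[(F4)] (McDuff) The homotopy fiber $F$ of $(\theta,v):\mathrm{B}\Gamma^{\mathrm{vol}}_{2n}\to\mathrm{BSL}_{2n}(\mathbb{R})\times K(\mathbb{R},2n)$ is $2n$-connected. In the fiber sequence
\[
F\to\mathrm{B}\Gamma^{\mathrm{vol}}_{2n}\langle n\rangle\xrightarrow{(\theta\langle n\rangle,\,v\circ\nu)}\mathrm{BSL}_{2n}(\mathbb{R})\langle n\rangle\times K(\mathbb{R},2n)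
\]
a class $a\in H^{4n-1}(F;\mathbb{R})$, represented by a differential form, transgresses to $x^2$, where $x\in H^{2n}(K(\mathbb{R},2n);\mathbb{R})$ is the fundamental class.
\item[(F5)] Identify $H_{4n}(K(\mathbb{R},2n);\mathbb{Q})$ with the symmetric square $S^2_{\mathbb{Q}}\mathbb{R}$ (Lemma~\ref{lem:square}), and let $m:S^2_{\mathbb{Q}}\mathbb{R}\to\mathbb{R}$ be the multiplication. The differential $d_{4n}$ of the rational homology Serre spectral sequence of (F4), restricted to $S^2_{\mathbb{Q}}\mathbb{R}$ and evaluated against $a$, equals $m$.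
\end{itemize}
For $2n\le (g-3)/2$ consider the composite
\begin{equation}\label{eq:themap}
H_{2n}(\mathrm{BDiff}^{\delta}_{\omega}(\mathrm{W}_{g,1},\partial);\mathbb{Q})\twoheadrightarrow H_{4n}(\mathrm{B}\Gamma^{\mathrm{vol}}_{2n}\langle n\rangle;\mathbb{Q})\xrightarrow{(v\circ\nu)_*}H_{4n}(K(\mathbb{R},2n);\mathbb{Q})\cong S^2_{\mathbb{Q}}\mathbb{R}
\end{equation}
of the surjection (F3) with the volume class. Its image lies in $\mathrm{Ker}(m)$. The problem, posed in \cite{Nariman}, is to decide whether the image is all of $\mathrm{Ker}(m)$. Fact (F5) describes one real-valued component of the differential $d_{4n}$; the question asks, in effect, whether this component is the only obstruction.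

\subsection*{Results}

\begin{theorem}\label{thm:A}
For $n\ge 3$ and $n\le (g-3)/4$ the map
\[
H_{2n}(\mathrm{BDiff}^{\delta}_{\omega}(\mathrm{W}_{g,1},\partial);\mathbb{Q})\to\mathrm{Ker}(m:S^2_{\mathbb{Q}}\mathbb{R}\to\mathbb{R})
\]
given by \eqref{eq:themap} is surjective.
\end{theorem}

Put $\mathbb{S}=S^2_{\mathbb{Q}}\mathbb{R}$ for $q$ even and $\mathbb{S}=\Lambda^2_{\mathbb{Q}}\mathbb{R}$ for $q$ odd. Then $H_{2q}(K(\mathbb{R},q);\mathbb{Q})\cong\mathbb{S}$ by Lemma~\ref{lem:square}.

\begin{theorem}\label{thm:B}
For every $q\ge 2$ the image of $v_*:H_{2q}(\overline{\mathrm{B}\Gamma}{}^{\mathrm{vol}}_q;\mathbb{Q})\to\mathbb{S}$ is exactly $\mathrm{Ker}(m:S^2_{\mathbb{Q}}\mathbb{R}\to\mathbb{R})$ if $q$ is even, and all of $\Lambda^2_{\mathbb{Q}}\mathbb{R}$ if $q$ is odd. The same holds for $\mathrm{B}\Gamma^{\mathrm{vol}}_q$.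
\end{theorem}

Theorem~\ref{thm:A} uses only (F3) and Theorem~\ref{thm:B}; the hypotheses on $n$ and $g$ enter through (F3) alone. The proof of Theorem~\ref{thm:B} uses none of (F1)--(F5). Section~\ref{sec:square} contains the upper bound, the deduction of Theorem~\ref{thm:A}, and the example of linear foliations of tori, which explains what the lower bound has to overcome. Section~\ref{sec:idea} describes the argument for $q=2$, and Sections~\ref{sec:group}--\ref{sec:flip} carry it out for all $q$. Section~\ref{sec:cons} determines the kernel of the transgression $d_{4n}$ and produces further classes in degrees $2nk$.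

\subsection*{Conventions}
The symbols $\otimes$, $\Lambda$, $S^2$ are taken over $\mathbb{Q}$. Groups are discrete, except for Lie groups of matrices that serve as structure groups. In Sections~\ref{sec:idea}--\ref{sec:flip} the letter $g$ denotes a group element.

\section{The square of the volume class}\label{sec:square}

\subsection{Haefliger structures}\label{sec:haefliger}
The objects of $\Gamma^{\mathrm{vol}}_q$ are the points of $\mathbb{R}^q$. Its morphisms are the germs of local diffeomorphisms that preserve $dx_1\wedge\dots\wedge dx_q$, with the sheaf topology: the germs of one local diffeomorphism at the points of its domain form an open set. A $\Gamma^{\mathrm{vol}}_q$-structure on a space is represented by an open cover $\{U_i\}$ and continuous maps $\gamma_{ij}:U_i\cap U_j\to\Gamma^{\mathrm{vol}}_q$ with $\gamma_{ik}=\gamma_{ij}\gamma_{jk}$. On CW complexes such structures are classified up to concordance by maps to $\mathrm{B}\Gamma^{\mathrm{vol}}_q$. The derivative is a homomorphism $\Gamma^{\mathrm{vol}}_q\to\mathrm{SL}_q(\mathbb{R})$,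 and it induces $\theta$. A foliation with a transverse volume form is the case of a manifold with submersions $f_i:U_i\to\mathbb{R}^q$ that differ by volume-preserving germs; the forms $f_i^*(dx_1\wedge\dots\wedge dx_q)$ then glue to a closed form $\omega$. We use two standard facts.
\begin{itemize}
\item[(H1)] On a foliated manifold with transverse volume form $\omega$, the class $v$ pulls back to $[\omega]$.
\item[(H2)] (Haefliger) A $\Gamma^{\mathrm{vol}}_q$-structure on a finite complex is pulled back from a foliated manifold with a transverse volume form.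
\end{itemize}
In degree $q$ there is no restriction on the volume class: the torus $\mathbb{T}^q$, foliated by points and given a constant volume form of prescribed total volume, has trivial normal bundle, so $v_*:H_q(\overline{\mathrm{B}\Gamma}{}^{\mathrm{vol}}_q;\mathbb{Q})\to H_q(K(\mathbb{R},q);\mathbb{Q})=\mathbb{R}$ is onto. Degree $2q$ is the next one in which $K(\mathbb{R},q)$ has rational homology.

\subsection{The $\mathbb{S}$-valued product}
Let $R=\mathbb{R}\otimes\mathbb{R}$, a commutative ring, let $\mathrm{mult}:R\to\mathbb{R}$ be the multiplication and $\mathcal{I}$ its kernel, an ideal of $R$. Let $\varpi:R\to\mathbb{S}$, $x\otimes y\mapsto x\cdot y$, be the projection, so that $x\cdot y=(-1)^q\,y\cdot x$. For real classes $a\in H^p(X;\mathbb{R})$ and $b\in H^s(X;\mathbb{R})$ let $a\cdot b\in H^{p+s}(X;\mathbb{S})$ be the image under $\varpi$ of the cup product with coefficients in $R$. Graded commutativity of the cup product gives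
\begin{equation}\label{eq:comm}
a\cdot b=(-1)^{ps+q}\,b\cdot a .
\end{equation}
In particular two classes of degree $q$ commute. The ordinary real cup product is written $ab$; for $q$ even, $m(a\cdot b)=ab$.

\begin{lemma}\label{lem:square}
Let $x\in H^q(K(\mathbb{R},q);\mathbb{R})$ be the fundamental class. Then
\[
\langle x\cdot x,-\rangle:H_{2q}(K(\mathbb{R},q);\mathbb{Q})\to\mathbb{S}
\]
is an isomorphism, and $H_p(K(\mathbb{R},q);\mathbb{Q})=0$ if $q$ does not divide $p$.
\end{lemma}

\begin{proof}
Both sides are filtered colimits over the finite-dimensional $\mathbb{Q}$-subspaces $V\subset\mathbb{R}$, so we may replace $\mathbb{R}$ by $V$. Let $e_1,\dots,e_d$ be a basis of $V$. Then $H^*(K(V,q);\mathbb{Q})$ is the free graded-commutative algebra on the dual classes $x_1,\dots,x_d$ of degree $q$, and $x=\sum_i e_ix_i$. This gives the vanishing statement, and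
\[
x\cdot x=\sum_i (e_i\cdot e_i)\,x_i^2+2\sum_{i<j}(e_i\cdot e_j)\,x_ix_j ,
\]
where the first sum is absent for $q$ odd. The monomials that occur form a basis of $H^{2q}(K(V,q);\mathbb{Q})$, and the dual basis of homology is sent to a basis of $S^2V$ or $\Lambda^2V$.
\end{proof}

We use this isomorphism throughout, so that $v_*$ in degree $2q$ is the map $\langle v\cdot v,-\rangle$. The identification by Pontryagin products differs from it by a factor of two, which does not affect images.

The two cases of Theorem~\ref{thm:B} have a common form: the image is $\varpi(\mathcal{I})$. Indeed, for $q$ even $\mathrm{mult}=m\circ\varpi$ with $\varpi$ onto, so $\varpi(\mathcal{I})=\mathrm{Ker}(m)$; for $q$ odd the element $x\otimes y-y\otimes x\in\mathcal{I}$ maps to $2\,x\wedge y$, so $\varpi(\mathcal{I})=\Lambda^2\mathbb{R}$. We also note that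
\begin{equation}\label{eq:Igen}
\mathcal{I}\text{ is spanned by the elements } x\otimes y-1\otimes xy,
\end{equation}
because $\sum_k x_ky_k=0$ implies $\sum_k x_k\otimes y_k=\sum_k(x_k\otimes y_k-1\otimes x_ky_k)$.

\subsection{The upper bound and the reduction}

\begin{lemma}\label{lem:upper}
The image of $v_*:H_{2q}(\mathrm{B}\Gamma^{\mathrm{vol}}_q;\mathbb{Q})\to\mathbb{S}$ is contained in $\varpi(\mathcal{I})$.
\end{lemma}

\begin{proof}
For $q$ odd there is nothing to prove. For $q$ even, $m\langle v\cdot v,-\rangle$ is evaluation of $v^2\in H^{2q}(\mathrm{B}\Gamma^{\mathrm{vol}}_q;\mathbb{R})$. A homology class is carried by a finite complex. By (H2) and (H1), on this complex $v^2$ is pulled back from $[\omega\wedge\omega]=0$.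
\end{proof}

The image of $H_{2q}(\overline{\mathrm{B}\Gamma}{}^{\mathrm{vol}}_q;\mathbb{Q})$ is contained in that of $H_{2q}(\mathrm{B}\Gamma^{\mathrm{vol}}_q;\mathbb{Q})$, so Theorem~\ref{thm:B} follows from Lemma~\ref{lem:upper} and the lower bound:

\begin{proposition}\label{prop:lower}
For $q\ge2$ the image of $v_*:H_{2q}(\overline{\mathrm{B}\Gamma}{}^{\mathrm{vol}}_q;\mathbb{Q})\to\mathbb{S}$ contains $\varpi(\mathcal{I})$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]
Let $q=2n$. The map $\overline{\mathrm{B}\Gamma}{}^{\mathrm{vol}}_{2n}\to\mathrm{BSL}_{2n}(\mathbb{R})$ is null-homotopic, so it lifts to the $n$-connected cover, and $\overline{\mathrm{B}\Gamma}{}^{\mathrm{vol}}_{2n}\to\mathrm{B}\Gamma^{\mathrm{vol}}_{2n}$ factors through $\nu$. The image of $(v\circ\nu)_*$ in $S^2\mathbb{R}$ therefore lies between the images for $\overline{\mathrm{B}\Gamma}{}^{\mathrm{vol}}_{2n}$ and for $\mathrm{B}\Gamma^{\mathrm{vol}}_{2n}$, both of which are $\mathrm{Ker}(m)$. The first map in \eqref{eq:themap}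 is onto by (F3), since $2n\le(g-3)/2$.
\end{proof}

\subsection{Linear foliations of tori}\label{sec:linear}
The first examples to try are the foliations of $\mathbb{T}^{2q}=\mathbb{R}^{2q}/\mathbb{Z}^{2q}$ defined by $q$ independent $1$-forms $\vartheta_1,\dots,\vartheta_q$ with constant coefficients, with $\omega=\vartheta_1\wedge\dots\wedge\vartheta_q$. The normal bundle is trivial, so $[\mathbb{T}^{2q}]$ gives a class in $H_{2q}(\overline{\mathrm{B}\Gamma}{}^{\mathrm{vol}}_q;\mathbb{Q})$. Let $\vartheta_j',\vartheta_j''\in H^1(\mathbb{T}^{2q};R)$ be the images of $[\vartheta_j]$ under the ring maps $c\mapsto c\otimes1$ and $c\mapsto 1\otimes c$. In the exterior algebra $H^*(\mathbb{T}^{2q};R)$ over $R$, the cup product of $v$ with itself is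
\[
\vartheta_1'\cdots\vartheta_q'\,\vartheta_1''\cdots\vartheta_q''=\pm\prod_{j=1}^q\vartheta_j'\vartheta_j''=\pm\prod_{j=1}^q\vartheta_j'\,(\vartheta_j''-\vartheta_j').
\]
The coefficients $1\otimes c-c\otimes1$ of $\vartheta_j''-\vartheta_j'$ lie in $\mathcal{I}$, so $\langle v\cdot v,[\mathbb{T}^{2q}]\rangle\in\varpi(\mathcal{I}^q)$. For $\vartheta_j=a_j\,dx_j+b_j\,dy_j$ we get
\begin{equation}\label{eq:linear}
\langle v\cdot v,[\mathbb{T}^{2q}]\rangle=\pm\,\varpi\Big(\prod_{j=1}^q(a_j\otimes b_j-b_j\otimes a_j)\Big).
\end{equation}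

For $q=2$ take $a_1=a_2=1$, $b_1=x$, $b_2=y$. Then \eqref{eq:linear} equals $\pm2(1\cdot xy-x\cdot y)$, and by \eqref{eq:Igen} these elements span $\mathrm{Ker}(m)$. So linear foliations of $\mathbb{T}^4$ already prove Proposition~\ref{prop:lower} for $q=2$.

For $q\ge3$ they do not suffice, because $\varpi(\mathcal{I}^q)\ne\varpi(\mathcal{I})$. Let $s$ be transcendental and let $\partial$ be a derivation of the field $\mathbb{R}$ with $\partial s=1$ (differentiate with respect to $s$ on a purely transcendental subfield over which $\mathbb{R}$ is algebraic, and extend). Then $\mathcal{D}=1\otimes\partial-\partial\otimes1$ is a derivation of $R$, so $\mathcal{D}(\mathcal{I}^k)\subset\mathcal{I}^{k-1}$. For $q\ge3$ odd, the map $\mathrm{mult}\circ\mathcal{D}:x\otimes y\mapsto x\,\partial y-y\,\partial x$ descends to $\Lambda^2\mathbb{R}$, vanishes on $\mathcal{I}^2$, and takes the value $1$ on $1\wedge s$. For $q\ge4$ even, the map $\mathrm{mult}\circ\mathcal{D}^2:x\otimes y\mapsto x\,\partial^2y-2\,\partial x\,\partial y+y\,\partial^2x$ descends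 to $S^2\mathbb{R}$, vanishes on $\mathcal{I}^3$, and takes the value $2-(-2)=4$ on $1\cdot s^2-s\cdot s\in\mathrm{Ker}(m)$.

\section{The idea, in codimension two}\label{sec:idea}

The product in \eqref{eq:linear} has too many factors. The remedy is to replace the constants $a_j,b_j$ by functions of one variable $r$, with the $a$'s supported away from the $b$'s. Every mixed term of the expanded product then vanishes, and only $\prod a_j\otimes\prod b_j\pm\prod b_j\otimes\prod a_j$ is left. This is done in $l=q-1$ of the $q$ directions and uses $2l$ of the $2q$ homological degrees. The two remaining degrees are spent in the direction $r$, and they turn the two products into numbers by integration. The mechanism is visible for $q=2$, where $l=1$.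

Let $\Omega$ be the space of $1$-periodic $1$-forms on $\mathbb{R}$ and $D$ the group of diffeomorphisms of $\mathbb{R}$ that commute with $\tau(r)=r+1$. The group $G=\Omega\rtimes D$ acts on $T^*\mathbb{R}=\mathbb{R}^2$, preserving area: $\Omega$ by translation in the fibers and $D$ by cotangent lifts. We look for classes in $H_4(G;\mathbb{Q})$. Two forms $\rho,\rho'\in\Omega$ commute and give a class $\rho\wedge\rho'\in H_2(\Omega;\mathbb{Q})=\Lambda^2\Omega$. A relation $\sum_i(h_i\xi_i-\xi_i)=0$ in $\Lambda^2\Omega$, with $h_i\in D$, gives a class in $H_3(G;\mathbb{Q})$, and the central element $\tau$ raises the degree to $4$. On the result, $v\cdot v$ is a sum of terms $\big(\int_0^{h(0)}h\rho\big)\cdot\big(\int_0^1\rho'\big)$; see Proposition~\ref{prop:criterion}. Diffeomorphisms that fix $0$ contribute nothing.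

Let $\rho_-,\rho_0,\rho_+$ be forms of integral $1$ over a period, supported modulo $\mathbb{Z}$ in disjoint intervals $B_-<A<B_+$ of $(0,1)$. A diffeomorphism $h_0$ that fixes $A$ can carry $\rho_-$ to $\rho_+$ by moving it around the circle, across the base point $0$ (Figure~\ref{fig:move}). It carries $x\rho_0\wedge y\rho_-$ to $x\rho_0\wedge y\rho_+$, and its contribution is $x\cdot y$. To obtain a relation we must return from $\sum_k x_k\rho_0\wedge y_k\rho_+$ to $\sum_kx_k\rho_0\wedge y_k\rho_-$ using only the stabilizer $D_0$ of $0$. That is, we need $\Delta(\sum_k x_k\otimes y_k)=0$, where $\Delta(x\otimes y)$ is the class of $x\rho_0\wedge y\rho_+-x\rho_0\wedge y\rho_-$ in the coinvariants $(\Lambda^2\Omega)_{D_0}$.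

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0,0) -- (11.4,0);
\draw[line width=3pt] (0.5,0) -- (1.3,0);
\draw[line width=3pt,gray] (2.3,0) -- (3.1,0);
\draw[line width=3pt,gray] (7,0) -- (7.8,0);
\draw[line width=3pt] (8.5,0) -- (9.3,0);
\draw[line width=3pt,gray] (10,0) -- (10.8,0);
\node[below] at (0.7,-0.1) {$A-1$};
\node[below] at (3.1,-0.1) {$B_+-1$};
\node[below] at (7.4,-0.1) {$B_-$};
\node[below] at (8.9,-0.1) {$A$};
\node[below] at (10.4,-0.1) {$B_+$};
\fill (5.2,0) circle (2pt) node[below=2pt] {$0$};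
\fill (1.8,0) circle (2pt) node[below=2pt] {$h_0(0)$};
\draw[->,thick] (7.4,0.15) to[bend right=30] (2.7,0.15);
\draw[->,dashed] (5.2,0.12) to[bend right=55] (1.8,0.12);
\draw[|-|] (1.3,-1) -- (8.5,-1) node[midway,below] {$U$};
\end{tikzpicture}
\caption{The diffeomorphism $h_0$ of the $r$-line commutes with $r\mapsto r+1$, is the identity on the translates of $A$, and on the interval $U$ between two such translates carries $B_-$ onto $B_+-1$ (solid arrow). The point $0$ is pushed ahead of it (dashed arrow), so $[h_0(0),0]$ contains $B_+-1$ and meets no translate of $A$.}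
\label{fig:move}
\end{figure}

There is an obstruction. With $F_\rho(r)=\int_0^r\rho$, the functional $\rho\wedge\rho'\mapsto\int_0^1(F_\rho\,\rho'-F_{\rho'}\,\rho)$ is $D_0$-invariant, since $F_{h\rho}=F_\rho\circ h^{-1}$ and $h[0,1]=[0,1]$ for $h\in D_0$. It takes the value $\pm xy$ on $x\rho_0\wedge y\rho_\pm$, so it sends $\Delta(x\otimes y)$ to $2xy$. Thus $\Delta(\sum_k x_k\otimes y_k)=0$ forces $\sum_k x_ky_k=0$, in agreement with Lemma~\ref{lem:upper}. The flip lemma (Proposition~\ref{prop:flip}) says that this is the only obstruction: $\Delta(x\otimes y)=\Delta(1\otimes xy)$.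

A priori $\Delta$ is only $\mathbb{Q}$-bilinear, and a real number cannot be moved across a rational tensor sign. It could be moved if infinite sums were allowed. Expand $x=\sum_{i\ge0}e_i4^{-i}$ with integer digits; then formally
\begin{equation}\label{eq:formal}
x\otimes y=\sum_i e_i2^{-i}\otimes 2^{-i}y=\sum_i 2^{-i}\otimes e_i2^{-i}y=1\otimes xy .
\end{equation}
Section~\ref{sec:flip} gives a meaning to these sums after applying $\Delta$: the $i$-th term is placed in the $i$-th of a sequence of cells that accumulate at $r=\frac12$, and a diffeomorphism that shifts the cells replaces convergence. Both tensor factors must decay exponentially for the resulting forms to lie in a class of smooth forms on which the argument works, and this is why $4^{-i}$ is split as $2^{-i}\cdot2^{-i}$.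

For $q\ge3$ one ingredient is added: the group also contains fiberwise dilations of determinant one. They show that, in coinvariants, only the products $\prod a_j$ and $\prod b_j$ matter (Lemma~\ref{lem:products}), which reduces the flip lemma to the picture above.

\section{A group acting on $\mathbb{R}^q$ and its volume class}\label{sec:group}

Fix $q\ge2$ and put $l=q-1\ge1$.

\subsection{Group cochains}
For a group $G$ let $P_s=\mathbb{Q}[G^{s+1}]$, with $\partial(g_0,\dots,g_s)=\sum_i(-1)^i(g_0,\dots,\widehat{g_i},\dots,g_s)$ and the diagonal left action of $G$. This is a free resolution of $\mathbb{Q}$, and the coinvariants $P_G$ compute $H_*(G;\mathbb{Q})$. An $s$-cochain with values in a $G$-module is an equivariant function $f$ on $G^{s+1}$, and $\delta f=f\circ\partial$. The cup product is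
\[
(f\cup f')(g_0,\dots,g_{p+s})=f(g_0,\dots,g_p)\otimes f'(g_p,\dots,g_{p+s}),
\]
followed by whatever pairing of coefficients is in use. The rule $\delta(f\cup f')=\delta f\cup f'+(-1)^pf\cup\delta f'$ holds for arbitrary functions, equivariant or not. Diffeomorphisms act on functions and forms by $g\eta=(g^{-1})^*\eta$.

\begin{lemma}\label{lem:action}
Let a group $G$ act on $\mathbb{R}^q$ preserving the standard volume form $\omega$. Then there is a map $k:BG\to\mathrm{B}\Gamma^{\mathrm{vol}}_q$ with the following properties.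
\begin{itemize}
\item[(a)] If all derivatives of elements of $G$ are lower triangular with positive diagonal, then $k$ lifts to $\overline{\mathrm{B}\Gamma}{}^{\mathrm{vol}}_q$.
\item[(b)] The inclusion of $C^*(G;\mathbb{R})$ into the total complex of $C^*(G;\Omega^*(\mathbb{R}^q))$ is a quasi-isomorphism, and $k^*v$ corresponds up to sign to the class of $\omega\in C^0(G;\Omega^q(\mathbb{R}^q))$.
\end{itemize}
\end{lemma}

\begin{proof}
Sending $(g,x)$ to the germ of $g$ at $x$ is a map from the action groupoid of $G$ on $\mathbb{R}^q$ to $\Gamma^{\mathrm{vol}}_q$. The classifying space of the action groupoid is $EG\times_G\mathbb{R}^q\simeq BG$, and this defines $k$.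

(a) The map $\theta k$ is induced by $(g,x)\mapsto D_xg$, so it factors through the classifying space of the Lie group of lower triangular matrices with positive diagonal and determinant $1$. This group is contractible, so $\theta k$ is null-homotopic.

(b) The first statement is the Poincar\'e lemma. For the second, let $M\to BG$ be a map from a manifold and $\widetilde M\to M$ the induced principal $G$-covering. The manifold $E=\widetilde M\times_G\mathbb{R}^q\simeq M$ is foliated by the images of $\widetilde M\times\{x\}$, with transverse volume form $\omega_E$ induced by $\omega$, and $k^*v$ pulls back to $[\omega_E]$ by (H1). By a partition of unity on $E$, the invariant forms $\Omega^*(E)$ include quasi-isomorphically into the total complex of $C^*(G;\Omega^*(\widetilde M\times\mathbb{R}^q))$, and the inclusion of $C^*(G;\mathbb{R})$ induces, up to sign in each degree, the pullback $H^*(BG;\mathbb{R})\to H^*(E;\mathbb{R})$. Pulling forms back along $\widetilde M\times\mathbb{R}^q\to\mathbb{R}^q$ sends $\omega$ to $\omega_E$. So the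 two classes agree on $M$. Every homology class of $BG$ comes from such an $M$, namely a neighborhood of a finite complex in a Euclidean space.
\end{proof}

\subsection{The group}
Let $C$ be the ring of smooth $1$-periodic functions on $\mathbb{R}$ and $C_+\subset C$ the positive ones. Let $D$ be the group of diffeomorphisms $h$ of $\mathbb{R}$ with $h(r+1)=h(r)+1$, let $\Omega=C\,dr$ be the $D$-module of periodic $1$-forms, and let $I:\Omega\to\mathbb{R}$, $I(\rho)=\int_0^1\rho$, which is $D$-invariant. Use coordinates $(r,z_1,\dots,z_l)$ on $\mathbb{R}^q$, with $\omega=dr\wedge dz_1\wedge\dots\wedge dz_l$. Let $G$ be the set of maps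
\begin{equation}\label{eq:G}
g(r,z)=(r',z'),\qquad r'=h(r),\qquad z_j'=\lambda_j(r')\,z_j+\alpha_j(r'),
\end{equation}
with $h\in D$, $\lambda_j\in C_+$, $\alpha_j\in C$ and
\begin{equation}\label{eq:det}
\lambda_1\cdots\lambda_l=(h^{-1})' .
\end{equation}
Maps of the form \eqref{eq:G} are closed under composition and inversion. Their derivatives are lower triangular with positive diagonal entries $h'(r),\lambda_1(r'),\dots,\lambda_l(r')$, and \eqref{eq:det} says that the determinant is $1$. So $G$ is a group that preserves $\omega$, and Lemma~\ref{lem:action}(a) applies. We write $\bar g=h$, $\lambda_j(g)$, $\alpha_j(g)$ for the data of $g$. The graph of $\alpha(g)=(\alpha_1(g),\dots,\alpha_l(g))$ is the image under $g$ of the zero section $z=0$. The following pieces of $G$ will be used.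
\begin{itemize}
\item The kernel $N$ of the homomorphism $G\to D$, $g\mapsto\bar g$.
\item The section $D\to G$ that sends $h$ to $(r,z)\mapsto(h(r),z_1/h'(r),z_2,\dots,z_l)$, a homomorphism by the chain rule. We regard $D$ as a subgroup of $G$. The element $\tau\in D$, $\tau(r)=r+1$, is central in $G$ by periodicity.
\item The abelian subgroup $T=T_1\oplus\dots\oplus T_l\subset N$, $T_j=C$, of translations $(r,z)\mapsto(r,z+\beta(r))$.
\item The dilations: the elements of $N$ with $\alpha=0$, given by $\lambda_j\in C_+$ with $\prod_j\lambda_j=1$.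
\end{itemize}
From $g^{-1}(r,z)=\big(h^{-1}(r),(z_j-\alpha_j(r))/\lambda_j(r)\big)$ we see that $g\beta g^{-1}$ is the translation by $g\beta$, where
\begin{equation}\label{eq:actT}
(g\beta)_j=\lambda_j(g)\cdot(\beta_j\circ\bar g^{-1}).
\end{equation}
So $T$ is normal, and each $T_j$ is a $G$-module. An element $h\in D$ acts on $T_j$ for $j\ge2$ as on functions, and on $T_1$ as on the forms $a\,dr$. By \eqref{eq:det} the product $T_1\otimes\dots\otimes T_l\to\Omega$, $a_1\otimes\dots\otimes a_l\mapsto a_1\cdots a_l\,dr$, is $G$-equivariant, where $G$ acts on $\Omega$ through $D$. Applying $gg'$ to $(r,0)$ gives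
\begin{equation}\label{eq:alpha}
\alpha(gg')=\alpha(g)+g\,\alpha(g').
\end{equation}

Let $Y\subset\mathbb{S}$ be the image of $\langle k^*v\cdot k^*v,-\rangle:H_{2q}(G;\mathbb{Q})\to\mathbb{S}$. It is a $\mathbb{Q}$-subspace, and since $k$ lifts, Proposition~\ref{prop:lower} follows once we show $\varpi(\mathcal{I})\subset Y$.

\subsection{A cocycle for the volume class}
Put $A_j(g_0,g_1)=\alpha_j(g_1)-\alpha_j(g_0)\in C$ and define
\[
u(g_0,\dots,g_l)=\prod_{j=1}^lA_j(g_{j-1},g_j)\;dr\in\Omega,\qquad
\mathsf{v}(g_0,\dots,g_q)=\int_{\bar g_0(0)}^{\bar g_1(0)}u(g_1,\dots,g_q)\in\mathbb{R}.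
\]
By \eqref{eq:alpha}, $A_j$ is a $1$-cocycle with values in $T_j$, so $u=A_1\cup\dots\cup A_l$ is an $l$-cocycle with values in $\Omega$. For $q=2$, $\mathsf{v}(g_0,g_1,g_2)$ is the signed area over the interval from $\bar g_0(0)$ to $\bar g_1(0)$ between the images of the zero section under $g_1$ and $g_2$.

\begin{proposition}\label{prop:cocycle}
The cochain $\mathsf{v}$ is a cocycle, and $k^*v=\pm[\mathsf{v}]$ in $H^q(G;\mathbb{R})$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:action}(b) we must connect $\omega$ to $\mathsf{v}$ by a zigzag in the double complex $C^*(G;\Omega^*(\mathbb{R}^q))$. We trade $dz_1,\dots,dz_l$, one at a time, for $A_1,\dots,A_l$, and then integrate in $r$. Let $Z_j(g)=z_j-\alpha_j(g)(r)$, a function on $\mathbb{R}^q$, so that $\delta Z_j=-A_j$. With cup products formed by multiplying functions, put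
\begin{align*}
\omega_p&=(A_1\cup\dots\cup A_p)\;dr\wedge dz_{p+1}\wedge\dots\wedge dz_l &&(0\le p\le l),\\
\eta_p&=(A_1\cup\dots\cup A_p\cup Z_{p+1})\;dr\wedge dz_{p+2}\wedge\dots\wedge dz_l &&(0\le p<l).
\end{align*}
These are functions on $G^{p+1}$ with values in forms.

\emph{They are equivariant.} Let $g\in G$ and $\lambda_j=\lambda_j(g)$. From $z_j\circ g^{-1}=(z_j-\alpha_j(g))/\lambda_j$, \eqref{eq:actT} and \eqref{eq:alpha} we get $Z_j(g_0)\circ g^{-1}=\lambda_j^{-1}Z_j(gg_0)$, and by subtraction $A_j(g_0,g_1)\circ g^{-1}=\lambda_j^{-1}A_j(gg_0,gg_1)$. Also $(g^{-1})^*dz_j\equiv\lambda_j^{-1}dz_j$ modulo $dr$, and $(g^{-1})^*dr=\lambda_1\cdots\lambda_l\,dr$ by \eqref{eq:det}. Each of $\omega_p,\eta_p$ contains $dr$ and, for every $j$, exactly one of $A_j$, $Z_j$, $dz_j$. The factors $\lambda_j$ cancel.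

\emph{The zigzag.} Differentials of functions of $r$ vanish against $dr$, so $d\eta_p=-\omega_p$. Since $\delta A_j=0$, the Leibniz rule gives $\delta\eta_p=(-1)^{p+1}\omega_{p+1}$. The total coboundary of $\eta_p$ is thus $\pm\omega_p\pm\omega_{p+1}$, and $\omega=\omega_0$ is cohomologous to $\pm\omega_l$, where $\omega_l$ is the pullback of $u$ along $(r,z)\mapsto r$.

\emph{The last step.} Let $\eta_l(g_0,\dots,g_l)$ be the function $(r,z)\mapsto\int_{\bar g_0(0)}^ru(g_0,\dots,g_l)$. It is equivariant, because $\int_{\bar g\bar g_0(0)}^r g\rho=\int_{\bar g_0(0)}^{\bar g^{-1}(r)}\rho$, and $d\eta_l=\omega_l$. In $\delta\eta_l(g_0,\dots,g_q)$ all faces but the zeroth begin with $g_0$, and by $\delta u=0$ their integrands add up to $-u(g_1,\dots,g_q)$. Hence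
\[
\delta\eta_l(g_0,\dots,g_q)=\Big(\int_{\bar g_1(0)}^r-\int_{\bar g_0(0)}^r\Big)u(g_1,\dots,g_q)=-\mathsf{v}(g_0,\dots,g_q).
\]
So $\mathsf{v}$ is an invariant cocycle with constant values, cohomologous to $\pm\omega_l$ in the total complex.
\end{proof}

\subsection{Using the central translation}
Let $\sigma=I\circ u$, a real $l$-cocycle on $G$. Multiplying a homology class by the central element $\tau$ lowers the problem from $\mathsf{v}\cdot\mathsf{v}$ in degree $2q$ to $\mathsf{v}\cdot\sigma$ in degree $2q-1=2l+1$.

\begin{lemma}\label{lem:central}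
For every $\zeta\in H_{2l+1}(G;\mathbb{Q})$ we have $\langle\mathsf{v}\cdot\sigma,\zeta\rangle\in Y$.
\end{lemma}

\begin{proof}
Since $\tau$ is central, $\mu:G\times\mathbb{Z}\to G$, $(g,i)\mapsto g\tau^i$, is a homomorphism. Let $\mathrm{pr}$ be the projection to $G$, and let $\iota$ be the integral cocycle $((g_0,i_0),(g_1,i_1))\mapsto i_1-i_0$, pulled back from the generator of $H^1(\mathbb{Z};\mathbb{Z})$. By \eqref{eq:alpha} and $\alpha(\tau)=0$ we have $\alpha(g\tau^i)=\alpha(g)$, so $u$ takes the same value on $(g_s\tau^{i_s})_s$ as on $(g_s)_s$. For periodic $\rho$,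
\[
\int_{\bar g_0(0)+i_0}^{\bar g_1(0)+i_1}\rho=\int_{\bar g_0(0)}^{\bar g_1(0)}\rho+(i_1-i_0)\,I(\rho).
\]
Therefore $\mu^*\mathsf{v}=\mathsf{v}+\iota\sigma$, where we omit $\mathrm{pr}^*$. In cohomology the two summands commute by \eqref{eq:comm}; moreover $(\iota\sigma)\cdot(\iota\sigma)=\pm\iota^2(\sigma\cdot\sigma)=0$ because $H^2(\mathbb{Z};\mathbb{Z})=0$, and $\mathsf{v}\cdot(\iota\sigma)=(-1)^q\iota\,(\mathsf{v}\cdot\sigma)$. So
\[
\mu^*(\mathsf{v}\cdot\mathsf{v})=\mathsf{v}\cdot\mathsf{v}+2(-1)^q\,\iota\,(\mathsf{v}\cdot\sigma).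
\]
Evaluate on the cross product $\zeta\times[1]$ with the generator $[1]\in H_1(\mathbb{Z})$. The first term is pulled back from $G$ and $\mathrm{pr}_*(\zeta\times[1])=0$, so $\langle\mathsf{v}\cdot\mathsf{v},\mu_*(\zeta\times[1])\rangle=\pm2\langle\mathsf{v}\cdot\sigma,\zeta\rangle$. The left side is in $Y$ by Proposition~\ref{prop:cocycle}.
\end{proof}

\section{From relations to homology classes}\label{sec:relations}

\subsection{The criterion}
Let $\hat u=u\cup u$, a $2l$-cocycle with values in $\Omega\otimes\Omega$. For $h\in D$ define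
\[
c_h:\Omega\otimes\Omega\to\mathbb{S},\qquad c_h(\rho\otimes\rho')=\Big(\int_0^{h(0)}\rho\Big)\cdot I(\rho').
\]
By the definitions of $\mathsf{v}$, $\sigma$ and the cup product,
\begin{equation}\label{eq:vsigma}
(\mathsf{v}\cdot\sigma)(g_0,\dots,g_{2l+1})=(c_{\bar g_1}-c_{\bar g_0})\big(\hat u(g_1,\dots,g_{2l+1})\big).
\end{equation}
The complex $P$ is also a free resolution over $N$, so $\mathcal{H}=H_{2l}(N;\mathbb{Q})$ is the homology of the coinvariants $P_N$, on which $D=G/N$ acts by left multiplication. Since $N$ acts trivially on $\Omega\otimes\Omega$, the cocycle $\hat u$ is a $D$-map $(P_N)_{2l}\to\Omega\otimes\Omega$ that kills boundaries. It induces a $D$-map $\mathrm{ev}:\mathcal{H}\to\Omega\otimes\Omega$.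

\begin{proposition}\label{prop:criterion}
Let $h_i\in D$ and $\xi_i\in\mathcal{H}$ be finite families with $\sum_i(h_i\xi_i-\xi_i)=0$. Then $\sum_ic_{h_i}\big(h_i\,\mathrm{ev}(\xi_i)\big)\in Y$.
\end{proposition}

Such a relation is a $1$-cycle of $D$ with coefficients in $\mathcal{H}$, and the proof lifts it by hand to $H_{2l+1}(G;\mathbb{Q})$.

\begin{proof}
By \eqref{eq:vsigma}, $\mathsf{v}\cdot\sigma$ has a primitive once $D$-invariance is given up. Define
\[
b:P_{2l}\to\mathbb{S},\qquad b(g_0,\dots,g_{2l})=c_{\bar g_0}\big(\hat u(g_0,\dots,g_{2l})\big).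
\]
Left multiplication by $N$ changes neither $\bar g_0$ nor $\hat u$, so $b$ factors through $P_N$. In $b\,\partial(g_0,\dots,g_{2l+1})$ all faces but the zeroth begin with $g_0$, and by $\delta\hat u=0$ the values of $\hat u$ on them add up to $-\hat u(g_1,\dots,g_{2l+1})$. Comparing with \eqref{eq:vsigma},
\[
b\circ\partial=\mathsf{v}\cdot\sigma\quad\text{on }(P_N)_{2l+1}.
\]
The failure of $b$ to be $D$-invariant is measured by $c$. For $h\in D$,
\[
\int_0^{h\bar g_0(0)}h\rho=\int_0^{h(0)}h\rho+\int_0^{\bar g_0(0)}\rho\qquad\text{and}\qquad I(h\rho')=I(\rho'),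
\]
so $b(hy)-b(y)=c_h(h\,\hat u(y))$ for all $y\in(P_N)_{2l}$.

Choose cycles $\tilde\xi_i\in(P_N)_{2l}$ representing $\xi_i$. By hypothesis $\sum_i(h_i\tilde\xi_i-\tilde\xi_i)=\partial\Xi$ for some $\Xi\in(P_N)_{2l+1}$. The left side vanishes in $(P_N)_D=P_G$, so the image of $\Xi$ is a cycle, with class $\zeta\in H_{2l+1}(G;\mathbb{Q})$. Then
\[
\langle\mathsf{v}\cdot\sigma,\zeta\rangle=b(\partial\Xi)=\sum_i\big(b(h_i\tilde\xi_i)-b(\tilde\xi_i)\big)=\sum_ic_{h_i}\big(h_i\,\mathrm{ev}(\xi_i)\big),
\]
and this lies in $Y$ by Lemma~\ref{lem:central}.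
\end{proof}

\subsection{Torus classes}
The classes $\xi_i$ that we can write down come from the abelian group $T$, a $\mathbb{Q}$-vector space. Recall that the Pontryagin product gives an isomorphism $\Lambda^sT\to H_s(T;\mathbb{Q})$, under which $x_1\wedge\dots\wedge x_s$ is represented by the cycle
\begin{equation}\label{eq:torus}
\sum_{\pi}\mathrm{sgn}(\pi)\,\big(0,\;x_{\pi(1)},\;x_{\pi(1)}+x_{\pi(2)},\;\dots,\;x_{\pi(1)}+\dots+x_{\pi(s)}\big)
\end{equation}
of $\mathbb{Q}[T^{s+1}]_T$. Let $j:\Lambda^{2l}T\to\mathcal{H}$ be the composite with the map induced by $T\subset N$. For tuples $a_\bullet,b_\bullet\in C^l$, and with $e_i:T_i\to T$ the inclusions, put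
\[
a_\bullet\wedge b_\bullet=e_1(a_1)\wedge\dots\wedge e_l(a_l)\wedge e_1(b_1)\wedge\dots\wedge e_l(b_l)\in\Lambda^{2l}T .
\]

\begin{lemma}\label{lem:torus}
\begin{itemize}
\item[(a)] $j(gE)=\bar g\,j(E)$ for $g\in G$ and $E\in\Lambda^{2l}T$, where $g$ acts on $T$ by \eqref{eq:actT}.
\item[(b)] If $l=1$, or if $a_ib_{i'}=0$ for all $i,i'$, then with $\rho=a_1\cdots a_l\,dr$ and $\rho'=b_1\cdots b_l\,dr$,
\[
\mathrm{ev}\,j(a_\bullet\wedge b_\bullet)=\rho\otimes\rho'+(-1)^l\rho'\otimes\rho .
\]
\end{itemize}
\end{lemma}

\begin{proof}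
(a) Right multiplication of all entries by $g^{-1}$ is a $G$-equivariant chain map $P\to P$ over the identity of $\mathbb{Q}$, hence $G$-equivariantly homotopic to the identity. So left multiplication by $g$ and conjugation by $g$ induce the same map on $H_*(P_N)$. Conjugation carries the cycle \eqref{eq:torus} for $x_1,\dots,x_{2l}$ to the one for $gx_1,\dots,gx_{2l}$.

(b) On $T$ the map $\alpha_i$ is the projection to $T_i$. So $\hat u$ takes on \eqref{eq:torus} the value
\[
\sum_\pi\mathrm{sgn}(\pi)\prod_{i\le l}\alpha_i(x_{\pi(i)})\,dr\otimes\prod_{i\le l}\alpha_i(x_{\pi(l+i)})\,dr .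
\]
For $x_i=e_i(a_i)$ and $x_{l+i}=e_i(b_i)$, only the $\pi$ with $\{\pi(i),\pi(l+i)\}=\{i,l+i\}$ for all $i$ contribute. Such a $\pi$ is the product of the transpositions $(i\;\,l+i)$ over a subset $S\subset\{1,\dots,l\}$, and its term is
\[
(-1)^{|S|}\prod_{i\notin S}a_i\prod_{i\in S}b_i\,dr\otimes\prod_{i\in S}a_i\prod_{i\notin S}b_i\,dr .
\]
If $S$ is neither empty nor everything, which requires $l\ge2$, the first factor contains a product $a_ib_{i'}=0$.
\end{proof}

\begin{example}
Let $l=1$, let $h(r)=r+x$, and let $\xi=j(a\wedge b)$ for the constant functions $a=1$, $b=y$. Then $h\xi=\xi$, so Proposition~\ref{prop:criterion} gives $c_h(dr\otimes y\,dr-y\,dr\otimes dr)=x\cdot y-xy\cdot1\in Y$. This is the element found on $\mathbb{T}^4$ in Section~\ref{sec:linear}.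
\end{example}

Let $D_0\subset D$ be the stabilizer of $0$ and $G_0\subset G$ its preimage. For $h\in D_0$ we have $c_h=0$, so such elements may be used freely to close up a relation. We therefore study the coinvariants
\[
W=(\Lambda^{2l}T)_{G_0},
\]
and write $[E]$ for the class of $E$ and $\{a_\bullet;b_\bullet\}=[a_\bullet\wedge b_\bullet]$. By Lemma~\ref{lem:torus}(a), $j$ induces a map $W\to\mathcal{H}_{D_0}$.

\subsection{Proof of the lower bound}\label{sec:lower}
On the interval $\frac14<r<\frac12$ use the coordinate $t\in(0,\infty)$ given by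
\[
r=\frac12-\frac1{4(1+t)},\qquad dt=4(1+t)^2\,dr .
\]
Only the cell $0<t<1$ is used in this section; the cells $i<t<i+1$, which accumulate at $r=\frac12$, are used in Section~\ref{sec:flip}. Let $B_-<A<B_+$ be the $r$-intervals given by $t\in[\frac17,\frac27]$, $[\frac37,\frac47]$, $[\frac57,\frac67]$. Fix smooth functions $\psi_-,\chi_-$ of $t$ with compact support in $(\frac17,\frac27)$, such that $\int\psi_-\,dt=1$ and $\chi_-=1$ on $\mathrm{supp}\,\psi_-$. Let $\psi_0,\chi_0$ be their translates by $\frac27$ and $\psi_+,\chi_+$ their translates by $\frac47$. Extend all of them by zero and periodically to elements of $C$. For $*\in\{-,0,+\}$ put $\rho_*=\psi_*\,dt=\hat\psi_*\,dr$, where $\hat\psi_*=4(1+t)^2\psi_*$; then $I(\rho_*)=1$. For $x,y\in\mathbb{R}$ let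
\[
E^\pm(x,y)=(x\hat\psi_0,\chi_0,\dots,\chi_0)\wedge(y\hat\psi_\pm,\chi_\pm,\dots,\chi_\pm)\in\Lambda^{2l}T,
\]
which is $\mathbb{Q}$-bilinear in $(x,y)$, and define
\[
\Delta:R\to W,\qquad\Delta(x\otimes y)=[E^+(x,y)]-[E^-(x,y)].
\]

\begin{proposition}[Flip lemma]\label{prop:flip}
$\Delta(x\otimes y)=\Delta(1\otimes xy)$ for all $x,y\in\mathbb{R}$. Hence $\Delta(\mathcal{I})=0$.
\end{proposition}

The second statement follows from the first by \eqref{eq:Igen}; the first is proved in Section~\ref{sec:flip}.

\begin{proof}[Proof of Proposition~\ref{prop:lower}]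
Let $\sum_kx_k\otimes y_k\in\mathcal{I}$ and $\xi_k^\pm=jE^\pm(x_k,y_k)$. We join $\sum_k\xi_k^-$ to $\sum_k\xi_k^+$ in two ways.

\emph{Fixing the base point.} By the flip lemma, $\sum_k(\xi_k^+-\xi_k^-)$ vanishes in $\mathcal{H}_{D_0}$. So there are $h_i\in D_0$ and $\xi_i\in\mathcal{H}$ with $\sum_k(\xi_k^+-\xi_k^-)=\sum_i(h_i\xi_i-\xi_i)$.

\emph{Crossing the base point} (Figure~\ref{fig:move}). The interval $U=(\sup A-1,\inf A)$ contains, in increasing order, $B_+-1$, $0$, $B_-$. Its integer translates are disjoint, with complement $A+\mathbb{Z}$. The map $t\mapsto t+\frac47$ followed by $r\mapsto r-1$ is an increasing diffeomorphism $\phi$ from a neighborhood of $B_-$ onto a neighborhood of $B_+-1$. It extends from $B_-$ to a compactly supported diffeomorphism of $U$: integrate a positive smooth function on $U$ that equals $\phi'$ near $B_-$, equals $1$ near the ends of $U$, and whose integrals over the two components of $U\setminus B_-$ are the lengths of the two components of $U\setminus(B_+-1)$. Extend it periodically, by the identity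 on $A+\mathbb{Z}$, to $h_0\in D$. Then $h_0$ fixes $\rho_0$ and $\chi_0$, while $h_0\rho_-=\rho_+$ and $h_0\chi_-=\chi_+$. Since $D$ acts on $T_1$ as on $1$-forms, $h_0E^-(x,y)=E^+(x,y)$, and $h_0\xi_k^-=\xi_k^+$ by Lemma~\ref{lem:torus}(a).

Subtracting, $\sum_k(h_0\xi_k^--\xi_k^-)+\sum_i\big(h_i(-\xi_i)-(-\xi_i)\big)=0$. As $c_{h_i}=0$, Proposition~\ref{prop:criterion} gives $\sum_kc_{h_0}(\mathrm{ev}\,\xi_k^+)\in Y$. By Lemma~\ref{lem:torus}(b) and $\chi_*\hat\psi_*=\hat\psi_*$,
\[
\mathrm{ev}\,\xi_k^+=x_k\rho_0\otimes y_k\rho_++(-1)^l\,y_k\rho_+\otimes x_k\rho_0 .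
\]
The point $0\in U$ lies to the left of $B_-$, so $h_0(0)\in U$ lies to the left of $B_+-1$. The interval $[h_0(0),0]\subset U$ contains $B_+-1$, no other translate of $B_+$, and no point of $A+\mathbb{Z}$. Thus $\int_0^{h_0(0)}\rho_0=0$ and $\int_0^{h_0(0)}\rho_+=-1$, and
\[
c_{h_0}(\mathrm{ev}\,\xi_k^+)=(-1)^{l+1}\,y_k\cdot x_k=(-1)^{q}(-1)^q\,x_k\cdot y_k=x_k\cdot y_k .
\]
Hence $\sum_kx_k\cdot y_k\in Y$, that is, $\varpi(\mathcal{I})\subset Y$.
\end{proof}

\section{Proof of the flip lemma}\label{sec:flip}

We construct a pairing $\langle\rho,\rho'\rangle\in W$ of $1$-forms with separated supports, show that it kills exact forms, and use it to give a meaning to the infinite sums in \eqref{eq:formal}.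

\subsection{Exponentially flat functions}
Let $\mathcal{E}$ be the set of smooth functions $p$ of $t\in(0,\infty)$ with support in some $[s,\infty)$, $s>0$, for which there is $c>0$ with $\sup_te^{ct}|p^{(k)}(t)|<\infty$ for all $k\ge0$. Call a smooth function of $t$ \emph{tame} if it and each of its derivatives is bounded. We record four properties.
\begin{itemize}
\item[(E1)] By the Leibniz rule, $\mathcal{E}$ is a ring, closed under $d/dt$ and under multiplication by tame functions and by polynomials in $t$. If $p_1,\dots,p_s\in\mathcal{E}$, then $e^{\kappa t}p_i\in\mathcal{E}$ for all small $\kappa>0$.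
\item[(E2)] Since $d/dr=4(1+t)^2\,d/dt$ preserves $\mathcal{E}$, all $r$-derivatives of $p\in\mathcal{E}$ tend to $0$ as $r\to\frac12$. So $p$ extends by zero and periodically to an element of $C$, and $\mathcal{E}\subset C$.
\item[(E3)] $\mathcal{E}\,dt=\mathcal{E}\,dr\subset\Omega$, because $(1+t)^2$ is a polynomial and $(1+t)^{-2}$ is tame.
\item[(E4)] For a closed set $Q\subset[s,\infty)$ and $0<\epsilon<s$ there is a tame $\chi$ with $\chi=1$ on $Q$ and support in the closed $\epsilon$-neighborhood of $Q$: convolve the indicator function of the $\epsilon/2$-neighborhood with a bump of integral $1$ supported in $(-\epsilon/2,\epsilon/2)$. Then $\chi e^{-\kappa t}\in\mathcal{E}$ for every $\kappa>0$.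
\end{itemize}
Supports are taken in $(0,\infty)$, distances are measured in $t$, and the distance to the empty set is $\infty$. The point of exponential decay is the last part of (E1): every element of $\mathcal{E}$ can be divided by the positive function $e^{-\kappa t}$ and remains smooth at $r=\frac12$.

\subsection{Only the products matter}
The class $\{a_\bullet;b_\bullet\}$ is multilinear over $\mathbb{Q}$ only. The dilations in $G_0$ allow functions to move between the slots of $a_\bullet$, provided they do not disturb $b_\bullet$.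

\begin{lemma}[Balancing]\label{lem:balance}
Let $a_\bullet,b_\bullet\in C^l$, let $p\in C$ satisfy $pb_i=0$ for all $i$, and let $2\le i_0\le l$. Then
\[
\{pa_1,\dots,a_{i_0},\dots;b_\bullet\}=\{a_1,\dots,pa_{i_0},\dots;b_\bullet\}.
\]
The same holds with the roles of $a_\bullet$ and $b_\bullet$ exchanged.
\end{lemma}

\begin{proof}
For small rational $\epsilon>0$ the function $f=1+\epsilon p$ is positive, and $f^{\pm1}b_i=b_i$. The dilation with $\lambda_1=f^{-1}$, $\lambda_{i_0}=f$ and all other $\lambda_i=1$ lies in $G_0$ and maps $(fa_1,\dots,a_{i_0},\dots)\wedge b_\bullet$ to $(a_1,\dots,fa_{i_0},\dots)\wedge b_\bullet$. These have the same class in $W$. Subtract $\{a_\bullet;b_\bullet\}$ and divide by $\epsilon$. The argument is symmetric in $a_\bullet$ and $b_\bullet$.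
\end{proof}

\begin{lemma}\label{lem:products}
Let $b_\bullet\in C^l$, and let $a_\bullet,a'_\bullet\in\mathcal{E}^l$ satisfy $\prod a_i=\prod a'_i$ and $a_ib_{i'}=a'_ib_{i'}=0$ for all $i,i'$. Then $\{a_\bullet;b_\bullet\}=\{a'_\bullet;b_\bullet\}$. The same holds with the roles of the two sides exchanged.
\end{lemma}

\begin{proof}
Choose $s>0$ with all supports of the $a_i,a_i'$ in $[s,\infty)$, choose $\kappa>0$ with $d_i=e^{\kappa t}a_i$ and $e^{\kappa t}a'_i$ in $\mathcal{E}$, and choose $w\in\mathcal{E}$ equal to $e^{-\kappa t}$ on $[s,\infty)$. Then $a_i=d_iw$ and $d_ib_{i'}=0$. Lemma~\ref{lem:balance}, applied to $p=d_2,\dots,d_l$ in turn, gives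
\[
\{a_\bullet;b_\bullet\}=\{a_1d_2\cdots d_l,w,\dots,w;b_\bullet\}=\Big\{e^{(l-1)\kappa t}\prod a_i,\,w,\dots,w;b_\bullet\Big\},
\]
and the same expression results for $a'_\bullet$.
\end{proof}

\subsection{The pairing}
Call $\rho,\rho'\in\mathcal{E}\,dt$ \emph{separated} if their supports are at positive distance. A pair $(a_\bullet,b_\bullet)$ of tuples in $\mathcal{E}^l$ is \emph{admissible for} $(\rho,\rho')$ if $\prod a_i\,dr=\rho$, $\prod b_i\,dr=\rho'$, and $\bigcup\mathrm{supp}\,a_i$ is at positive distance from $\bigcup\mathrm{supp}\,b_i$.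

Two kinds of elements of $D_0$ will act.
\begin{itemize}
\item[(i)] The shift $\mathsf{S}$ is the time-one flow of the periodic vector field that equals $4(r-\frac12)^2\vartheta(r)\,\partial_r$ on $[0,1]$, where $\vartheta=1$ on $[\frac14,\frac34]$ and $\vartheta=0$ near $0$ and $1$. On $(\frac14,\frac12)$ this field is $\partial_t$, since $dr/dt=\frac14(1+t)^{-2}=4(r-\frac12)^2$. So $\mathsf{S}$ is $t\mapsto t+1$ there.
\item[(ii)] The inverse $h=\phi^{-1}$ of a map $\phi(t)=t+\zeta(t)$ with $\zeta\in\mathcal{E}$ and $\phi'>0$, extended by the identity and periodically. The map $\phi$ is the identity near $t=0$ and tends to $\infty$, so it is a bijection of $(0,\infty)$. In the coordinate $r$ it differs from the identity by $\zeta/\big(4(1+t)(1+\phi)\big)$. This is in $\mathcal{E}$, because $\phi>0$ and $\phi'$ is tame, so that $1/(1+\phi)$ is tame. By (E2), $\phi$ is smooth with derivative $1$ at $r=\frac12$, hence $\phi\in D_0$. As $\phi'$ is positive, equals $1$ near $t=0$ and tends to $1$ at $\infty$, the map $\phi$ is bi-Lipschitz in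 $t$.
\end{itemize}

\begin{lemma}\label{lem:pairing}
For separated $\rho,\rho'\in\mathcal{E}\,dt$ admissible pairs exist, and $\langle\rho,\rho'\rangle:=\{a_\bullet;b_\bullet\}\in W$ does not depend on the admissible pair. Moreover:
\begin{itemize}
\item[(a)] $\langle\epsilon_1\rho_1+\epsilon_2\rho_2,\rho'\rangle=\epsilon_1\langle\rho_1,\rho'\rangle+\epsilon_2\langle\rho_2,\rho'\rangle$ for $\epsilon_i\in\mathbb{Q}$, if $\rho_1$ and $\rho_2$ are both separated from $\rho'$; likewise in the second variable.
\item[(b)] $\langle h\rho,h\rho'\rangle=\langle\rho,\rho'\rangle$ for $h$ as in \emph{(i)} or \emph{(ii)}.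
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Existence.} By (E3) write $\rho=a\,dr$ with $a\in\mathcal{E}$. For small $\epsilon,\kappa>0$ and $\chi$ as in (E4) for $Q=\mathrm{supp}\,a$, the tuple
\begin{equation}\label{eq:standard}
\big(e^{(l-1)\kappa t}a,\;\chi e^{-\kappa t},\dots,\chi e^{-\kappa t}\big)\in\mathcal{E}^l
\end{equation}
has product $a$ and support in the closed $\epsilon$-neighborhood of $\mathrm{supp}\,\rho$. Do the same for $\rho'$, with $2\epsilon$ less than the distance of the supports.

\emph{Independence.} Let $(a_\bullet,b_\bullet)$ be admissible, with distance $d>0$ between the two unions of supports. Let $(a''_\bullet,b''_\bullet)$ be a pair of the form \eqref{eq:standard} with $2\epsilon<d$. Since $\mathrm{supp}\,\rho\subset\mathrm{supp}\,a_1$ and $\mathrm{supp}\,\rho'\subset\mathrm{supp}\,b_1$, the supports of the $a''_i$ are disjoint from those of the $b_i$ and of the $b''_i$. Two applications of Lemma~\ref{lem:products} give $\{a_\bullet;b_\bullet\}=\{a''_\bullet;b_\bullet\}=\{a''_\bullet;b''_\bullet\}$. Given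 two admissible pairs, use one pair $(a''_\bullet,b''_\bullet)$ with $\epsilon$ small enough for both.

(a) Use \eqref{eq:standard} with one $\kappa$ and with one $\chi$, built from $Q=\mathrm{supp}\,\rho_1\cup\mathrm{supp}\,\rho_2$, for all three forms. Only the first entry varies, and it varies linearly.

(b) In case (i), functions in $\mathcal{E}$ and forms in $\mathcal{E}\,dt$ are translated by $1$. In case (ii), $hp=p\circ\phi$ and $h(p\,dt)=(p\circ\phi)\phi'\,dt$. The derivatives of $p\circ\phi$ are sums of terms $(p^{(k)}\circ\phi)$ times a bounded function, and $e^{ct}\le e^{c\sup|\zeta|}e^{c\phi(t)}$; so $p\circ\phi\in\mathcal{E}$, and $(p\circ\phi)\phi'\in\mathcal{E}$ since $\phi'$ is tame. In both cases $h$ preserves $\mathcal{E}$, preserves $\mathcal{E}\,dt=\mathcal{E}\,dr$, and keeps distances positive. Since $h$ acts on $T_1$ as on $1$-forms and the product map to $\Omega$ is equivariant, $h$ carries an admissible pair for $(\rho,\rho')$ to one for $(h\rho,h\rho')$. Both have the same class in $W$.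
\end{proof}

The next lemma says that mass may be rearranged freely as long as it does not cross the support of the other form. A small multiple of $d\eta$ is written as the difference between a positive form and its image under a diffeomorphism supported in $\mathrm{supp}\,\eta$. The support may have infinitely many components, so the positive form must dominate $d\eta$ at infinity; $e^{-\kappa t}dt$ does.

\begin{lemma}\label{lem:exact}
Let $\rho\in\mathcal{E}\,dt$ and $\eta\in\mathcal{E}$ have supports at positive distance. Then $\langle\rho,d\eta\rangle=0$.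
\end{lemma}

\begin{proof}
Choose $\kappa>0$ with $\eta_1=e^{\kappa t}\eta\in\mathcal{E}$, and $\chi$ as in (E4) for $Q=\mathrm{supp}\,\eta$, with support at positive distance from $\mathrm{supp}\,\rho$. Put $\varrho=\chi e^{-\kappa t}dt\in\mathcal{E}\,dt$. For small rational $\epsilon>0$ let
\[
\phi(t)=t+\zeta(t),\qquad\zeta=-\kappa^{-1}\log(1-\epsilon\kappa\,\eta_1).
\]
Here $\zeta$ is $\eta_1$ times a smooth function of the tame function $\eta_1$, so $\zeta\in\mathcal{E}$. Also $\zeta'=\epsilon\eta_1'/(1-\epsilon\kappa\eta_1)$, so $\phi'>0$ for small $\epsilon$, and $h=\phi^{-1}$ is of type (ii). By construction $e^{-\kappa\phi}=e^{-\kappa t}-\epsilon\kappa\eta$. Applying $-\kappa^{-1}d$ gives $\phi^*(e^{-\kappa t}dt)=e^{-\kappa t}dt+\epsilon\,d\eta$. The bijection $\phi$ is the identity off $\mathrm{supp}\,\eta$, so it maps $\mathrm{supp}\,\eta$ onto itself. On this set $\chi=1$ and $\rho=0$, hence $\chi\circ\phi=\chi$ and $h\rho=\phi^*\rho=\rho$, and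
\[
h\varrho=\chi\,(e^{-\kappa t}dt+\epsilon\,d\eta)=\varrho+\epsilon\,d\eta .
\]
By Lemma~\ref{lem:pairing}, $\epsilon\langle\rho,d\eta\rangle=\langle\rho,h\varrho\rangle-\langle\rho,\varrho\rangle=\langle h\rho,h\varrho\rangle-\langle\rho,\varrho\rangle=0$.
\end{proof}

\subsection{Infinite sums}
Let $\mathcal{S}$ be the space of real sequences $\mathbf{a}=(a_i)_{i\ge0}$ with $|a_i|\le Ke^{-ci}$ for some $K,c>0$. For $\psi\in C_c^\infty((0,1))$ put $\psi[\mathbf{a}](t)=\sum_ia_i\psi(t-i)$. On the cell $[i,i+1]$ its $k$-th derivative is bounded by $Ke^{-ci}\sup|\psi^{(k)}|$, so $\psi[\mathbf{a}]\in\mathcal{E}$. Define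
\[
X(\mathbf{a},\mathbf{b})=\big\langle\psi_0[\mathbf{a}]\,dt,\psi_+[\mathbf{b}]\,dt\big\rangle-\big\langle\psi_0[\mathbf{a}]\,dt,\psi_-[\mathbf{b}]\,dt\big\rangle\in W,\qquad\mathbf{a},\mathbf{b}\in\mathcal{S}.
\]
The supports involved are always at distance at least $\frac17$, so $X$ is defined and $\mathbb{Q}$-bilinear by Lemma~\ref{lem:pairing}(a). The tuples in $E^\pm(x,y)$ are admissible for $(x\rho_0,y\rho_\pm)$, so
\[
X\big((x,0,0,\dots),(y,0,0,\dots)\big)=\Delta(x\otimes y).
\]
One should think of $X(\mathbf{a},\mathbf{b})$ as $\sum_i\Delta(a_i\otimes b_i)$. Let $L$ and $L'$ be the left and right shifts, $L\mathbf{a}=(a_1,a_2,\dots)$ and $L'\mathbf{a}=(0,a_0,a_1,\dots)$. Products of sequences are taken termwise. Put $\mathbf{p}=(2^{-i})_i$ and $\Sigma(\mathbf{s})=\sum_i2^{-i}s_i$.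

\begin{lemma}\label{lem:X}
For $\mathbf{a},\mathbf{b},\mathbf{s}\in\mathcal{S}$ and $y\in\mathbb{R}$:
\begin{itemize}
\item[(P1)] $X(L'\mathbf{a},L'\mathbf{b})=X(\mathbf{a},\mathbf{b})$.
\item[(P2)] If $\mathbf{a}\mathbf{b}=0$, then $X(\mathbf{a},\mathbf{b})=0$.
\item[(P3)] $X(\mathbf{a},\mathbf{b})=\Delta(a_0\otimes b_0)+X(L\mathbf{a},L\mathbf{b})$.
\item[(P4)] $X(\mathbf{s},y\mathbf{p})=\Delta(\Sigma(\mathbf{s})\otimes y)$ and $X(y\mathbf{p},\mathbf{s})=\Delta(y\otimes\Sigma(\mathbf{s}))$.
\item[(P5)] If $\mathbf{e}$ is a bounded sequence of integers, then $X(\mathbf{e}\mathbf{a},\mathbf{b})=X(\mathbf{a},\mathbf{e}\mathbf{b})$.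
\end{itemize}
\end{lemma}

\begin{proof}
(P1) We have $\mathsf{S}(\psi[\mathbf{a}]\,dt)=\psi[L'\mathbf{a}]\,dt$. Apply Lemma~\ref{lem:pairing}(b).

(P2) Since $\psi_+$ and $\psi_-$ have the same integral, $\eta(t)=\int_0^t(\psi_+-\psi_-)$ is supported in $[\frac17,\frac67]$, and $X(\mathbf{a},\mathbf{b})=\langle\psi_0[\mathbf{a}]\,dt,d(\eta[\mathbf{b}])\rangle$ by Lemma~\ref{lem:pairing}(a). If $a_ib_i=0$ for all $i$, then $\psi_0[\mathbf{a}]$ and $\eta[\mathbf{b}]$ are supported in different cells, at distance at least $\frac47$. Apply Lemma~\ref{lem:exact}.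

(P3) Write $\mathbf{a}=(a_0,0,\dots)+L'L\mathbf{a}$ and $\mathbf{b}=(b_0,0,\dots)+L'L\mathbf{b}$ and expand. The cross terms vanish by (P2), and $X(L'L\mathbf{a},L'L\mathbf{b})=X(L\mathbf{a},L\mathbf{b})$ by (P1).

(P4) Let $z_i=\sum_{k\ge0}2^{-k}s_{i+k}$. If $|s_i|\le Ke^{-ci}$ then $|z_i|\le2Ke^{-ci}$, so $\mathbf{z}\in\mathcal{S}$; moreover $z_0=\Sigma(\mathbf{s})$ and $\mathbf{s}=\mathbf{z}-\frac12L\mathbf{z}$. Since $L\mathbf{p}=\frac12\mathbf{p}$, (P3) reads $X(\mathbf{z},y\mathbf{p})=\Delta(z_0\otimes y)+\frac12X(L\mathbf{z},y\mathbf{p})$, which is the first formula. Exchanging the variables, (P3) reads $X(y\mathbf{p},\mathbf{z})=\Delta(y\otimes z_0)+\frac12X(y\mathbf{p},L\mathbf{z})$, which is the second.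

(P5) Let $\mathbf{1}_k$ be the indicator sequence of $\{i:e_i=k\}$, so that $\mathbf{e}=\sum_kk\mathbf{1}_k$ is a finite sum. By (P2), applied to the pairs $(\mathbf{1}_k\mathbf{a},\mathbf{b}-\mathbf{1}_k\mathbf{b})$ and $(\mathbf{a}-\mathbf{1}_k\mathbf{a},\mathbf{1}_k\mathbf{b})$,
\[
X(\mathbf{1}_k\mathbf{a},\mathbf{b})=X(\mathbf{1}_k\mathbf{a},\mathbf{1}_k\mathbf{b})=X(\mathbf{a},\mathbf{1}_k\mathbf{b}).
\]
Multiply by $k$ and sum.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:flip}]
Write $x=\sum_{i\ge0}e_i4^{-i}$ with $e_0=\lfloor x\rfloor$ and $e_i\in\{0,1,2,3\}$ for $i\ge1$. The sequence $\mathbf{e}$ is bounded and integral, $\Sigma(\mathbf{e}\mathbf{p})=x$ and $\Sigma(y\,\mathbf{e}\mathbf{p})=xy$. By (P4), (P5) and (P4) again,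
\[
\Delta(x\otimes y)=X(\mathbf{e}\mathbf{p},y\mathbf{p})=X(\mathbf{p},y\,\mathbf{e}\mathbf{p})=\Delta(1\otimes xy).\qedhere
\]
\end{proof}

This completes the proofs of Proposition~\ref{prop:lower}, Theorem~\ref{thm:B} and Theorem~\ref{thm:A}.

\begin{remark}
Properties (P3)--(P5) are formal consequences of bilinearity, (P1) and (P2), and the domain $\mathcal{S}$ matters on both sides. On finitely supported sequences the $R$-valued form $\sum_ia_i\otimes b_i$ satisfies (P1) and (P2) with $\Delta$ the identity of $R$, so finitely many cells give no relation this way. On bounded sequences (P3) applied to two constant sequences would force $\Delta=0$, which is false for $q=2$ by Section~\ref{sec:idea}. On $\mathcal{S}$ the real form $\sum_ia_ib_i$ satisfies (P1) and (P2) with $\Delta=\mathrm{mult}$, so these properties give exactly the flip lemma.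
\end{remark}

\section{Two consequences}\label{sec:cons}

Let $n\ge3$, and let $F$ be the homotopy fiber in (F4). It is also the homotopy fiber of $v$ on $\overline{\mathrm{B}\Gamma}{}^{\mathrm{vol}}_{2n}$.

\begin{corollary}\label{cor:C}
In the fibration $F\to\overline{\mathrm{B}\Gamma}{}^{\mathrm{vol}}_{2n}\to K(\mathbb{R},2n)$ the transgression $d_{4n}:S^2_{\mathbb{Q}}\mathbb{R}\to H_{4n-1}(F;\mathbb{Q})$ has kernel exactly $\mathrm{Ker}(m)$. Thus $d_{4n}=j\circ m$ with $j:\mathbb{R}\to H_{4n-1}(F;\mathbb{Q})$ injective.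
\end{corollary}

\begin{proof}
In the rational homology Serre spectral sequence, $E^2_{p,s}=H_p(K(\mathbb{R},2n);\mathbb{Q})\otimes H_s(F;\mathbb{Q})$. For $p\le4n$ the first factor is nonzero only when $p=0,2n,4n$ (Lemma~\ref{lem:square}), and $F$ is $2n$-connected by (F4), so $E^2_{2n,2n-1}=E^2_{2n,2n}=0$. The first vanishing shows that $d_{4n}$ is the only differential that can be nonzero on $E_{4n,0}=S^2\mathbb{R}$. The second shows that no earlier differential hits $E_{0,4n-1}$, so the target of $d_{4n}$ is $H_{4n-1}(F;\mathbb{Q})$. The kernel of $d_{4n}$ is $E^\infty_{4n,0}$, the image of $H_{4n}(\overline{\mathrm{B}\Gamma}{}^{\mathrm{vol}}_{2n};\mathbb{Q})$, which is $\mathrm{Ker}(m)$ by Theorem~\ref{thm:B}. Since $m$ is onto, $d_{4n}$ factors through an injective map defined on $\mathbb{R}$.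
\end{proof}

\begin{corollary}\label{cor:D}
For $k\ge1$ and $2nk\le(g-3)/2$ there is a surjection
\[
H_{2nk}(\mathrm{BDiff}^{\delta}_{\omega}(\mathrm{W}_{g,1},\partial);\mathbb{Q})\twoheadrightarrow\mathrm{Sym}^k_{\mathbb{Q}}(\mathrm{Ker}\,m).
\]
In particular these groups have uncountable dimension.
\end{corollary}

\begin{proof}
By (F2) the homology in this range is that of a component of $\Omega^\infty\mathrm{MT}\theta\langle n\rangle$. The components of an infinite loop space are homotopy equivalent, and the rational homology of a component is the free graded-commutative algebra on $V=\bigoplus_{i>0}V_i$, where $V_i=\pi_i(\mathrm{MT}\theta\langle n\rangle)\otimes\mathbb{Q}$. Rational homotopy and rational homology of a spectrum agree, so the Thom isomorphism gives $V_i\cong H_{i+2n}(\mathrm{B}\Gamma^{\mathrm{vol}}_{2n}\langle n\rangle;\mathbb{Q})$. As shown in the proof of Theorem~\ref{thm:A}, $(v\circ\nu)_*$ maps $V_{2n}$ onto $\mathrm{Ker}(m)$. Extend this map by $0$ on the other $V_i$, place $\mathrm{Ker}(m)$ in the even degree $2n$,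 and pass to free graded-commutative algebras. The resulting surjection has target $\mathrm{Sym}^k(\mathrm{Ker}\,m)$ in degree $2nk$.

For the last claim choose a $\mathbb{Q}$-basis of $\mathbb{R}$ that contains $1$; it is uncountable. The elements $1\cdot s^2-s\cdot s$, for $s\ne1$ in the basis, lie in $\mathrm{Ker}(m)$. They are linearly independent: $1\cdot s^2$ is a combination of the basis elements $1\cdot s'$ of $S^2\mathbb{R}$, so the basis element $s\cdot s$ occurs only in the element indexed by $s$. The $k$-th powers of these elements are linearly independent in $\mathrm{Sym}^k(\mathrm{Ker}\,m)$.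
\end{proof}

\begin{thebibliography}{9}
\bibitem{Nariman} Sam Nariman, \emph{On the moduli space of flat symplectic surface bundles}, arXiv:1612.00043 (2016).
\end{thebibliography}
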